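# Saturating $K_3\cup P_k$ with three triangles and two overlapping trees

## Two saturation numbers that differ by at most five

Let $k\ge 10$ and $m=\lfloor k/2\rfloor\ge 5$. Write
$$s(n)=\mathrm{sat}(n,\{K_3,P_k\}),\qquad S(n)=\mathrm{sat}(n,K_3\cup P_k).$$
Here $P_k$ is the path on $k$ vertices and $K_3\cup P_k$ is a disjoint union; saturation is recalled in the next section. Put
$$t=\begin{cases}9\cdot 2^{m-4}+2,&k=2m\\ 12\cdot2^{m-4}+4,&k=2m+1\end{cases}\qquad c=\begin{cases}12\cdot2^{m-4}+20+\omega,&k=2m\\ 18\cdot 2^{m-4}+20+\omega,&k=2m+1\end{cases}$$
where $\omega=11$ if $m=5$ and $\omega=3\cdot2^{m-4}+7$ if $m\ge6$.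

**Main theorem.** For every $k\ge 10$ and every sufficiently large $n$ we have $S(n)\le s(n)+5$. So the equality $\mathrm{sat}(n,K_3\cup P_k)=6+\mathrm{sat}(n,\{K_3,P_k\})$ is false for every $k\ge10$ and all sufficiently large $n$.

In detail, the following three theorems hold.

**Theorem 1.** $s(n)=n-\lfloor n/t\rfloor$ for all $n\ge t$.

**Theorem 2.** For $n\ge c+t$,
$$S(n)\le s(n)+2+\lfloor n/t\rfloor-\lfloor (n-c)/t\rfloor .$$
Since $c<3t$, this gives $S(n)\le s(n)+5<s(n)+6$ for every $k\ge10$. If $k\ge14$, then $t<c<2t$, so $S(n)\le s(n)+4$, and $S(n)\le s(n)+3$ whenever $n\bmod t\ge c-t$.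

**Theorem 3.** For all sufficiently large $n$,
$$S(n)\ge s(n)+2+\lfloor n/t\rfloor-\lfloor (n-k)/t\rfloor .$$
So $S(n)\ge s(n)+2$ always, and $S(n)\ge s(n)+3$ if $n\bmod t<k$.

Together: for large $n$ the difference $S(n)-s(n)$ lies in $\{2,3,4,5\}$, and in $\{2,3,4\}$ when $k\ge 14$. These notes do not determine $S(n)$ exactly. Theorems 1 and 2 answer the question, which is posed in Chenke Zhang, Qing Cui, Jinze Hu, Erfei Yue, Shengjin Ji, "Some results on minimum saturated graphs", arXiv:2510.10458 (2025). Theorem 3 is supplementary.

The secondary claims in Theorem 2 are arithmetic, and we dispose of them now. Put $x=2^{m-4}\ge2$. In all cases $\omega\le 3x+7$. For $k$ even, $3t-c\ge (27x+6)-(15x+27)=12x-21>0$; for $k$ odd, $3t-c\ge(36x+12)-(21x+27)=15x-15>0$. If $m\ge7$, so $x\ge8$, then $\omega=3x+7$ and $2t-c$ equals $(18x+4)-(15x+27)=3x-23>0$ for $k$ even and $(24x+8)-(21x+27)=3x-19>0$ for $k$ odd. Clearly $c>t$. If $c\le jt$ then $\lfloor n/t\rfloor-\lfloor(n-c)/t\rfloor\le j$; use $j=3$ and, for $k\ge14$, $j=2$. Finally, if $t<c<2t$ and $n=\alpha t+\rho$ with $c-t\le\rho<t$, then $n-c=(\alpha-1)t+(\rho-(c-t))$ with $0\le\rho-(c-t)<t$,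 so the difference of floors is exactly $1$. Similarly, in Theorem 3, $n\bmod t<k$ forces $\lfloor (n-k)/t\rfloor\le\lfloor n/t\rfloor-1$.

For $k=10$ we have $t=20$ and $c=24+20+11=55$. Writing $n=20\alpha+\rho$ with $0\le\rho<20$, we get $n-55=20(\alpha-3)+\rho+5$, so Theorem 2 gives $S(n)\le s(n)+5$ if $\rho<15$ and $S(n)\le s(n)+4$ if $\rho\ge15$.

## Counting edges component by component

A graph is $\mathcal F$-free if it contains no member of $\mathcal F$ as a subgraph. It is $\mathcal F$-saturated if it is $\mathcal F$-free and adding any missing edge creates a member of $\mathcal F$. The saturation number $\mathrm{sat}(n,\mathcal F)$ is the smallest number of edges of an $\mathcal F$-saturated graph on $n$ vertices; for $\mathcal F=\{F\}$ we write $\mathrm{sat}(n,F)$. In $s(n)$, a missing edge must create a triangle or a $P_k$. In $S(n)$, it must create a triangle and a $P_k$ that are disjoint from each other.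

**A small case by hand.** Take $\{K_3,P_4\}$ and $n\ge 2$. A graph without $K_3$ and $P_4$ is a disjoint union of stars, where $K_1$ and $K_2$ count as stars. Two leaves of the same star may be joined only at the cost of a triangle, so there is no constraint inside a star. If $K_1$ is one component, joining it to a center of another star (or to another $K_1$) creates a star again, so $K_1$ is not allowed when $n\ge2$. Two stars with at least two vertices each: every edge between them creates a $P_4$, since from each endpoint there starts a path on two vertices. So the saturated graphs are the unions of stars with at least two vertices each, and the fewest edges come from having as many stars as possible: $\mathrm{sat}(n,\{K_3,P_4\})=n-\lfloor n/2\rfloor$. Theorem 1 has the same shape, with the smallest usable tree having $t$ vertices instead of $2$.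

The principle behind this is bookkeeping. If $G$ has $n$ vertices and exactly $q$ components that are trees, then
$$e(G)=n-q+\sum_{D}\bigl(e(D)-|D|\bigr),\tag{1}$$
where $D$ runs over the components that are not trees, and each summand is at least $0$. To be sparse, have many tree components, that is, small ones.

Now consider $K_3\cup P_k$. The first graph one would try is $G=K_{k+2}\cup H$ with $H$ any $\{K_3,P_k\}$-saturated graph on $n-k-2\ge1$ vertices. It is $K_3\cup P_k$-free: each triangle lies in $K_{k+2}$, only $k-1$ vertices of the clique remain, and $H$ has no $P_k$. It is saturated: a new edge inside $H$ creates a $K_3$ or a $P_k$ there, and the clique supplies the other part; if $u\in K_{k+2}$ and $v\in H$, choose a triangle of the clique avoiding $u$, take a path on the other $k-1$ clique vertices ending at $u$, and append $v$. With $H$ optimal and $n-k-2\ge t$, Theorem 1 gives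
$$e(G)-s(n)=\tfrac{(k+2)(k-1)}2+\lfloor n/t\rfloor-\lfloor (n-k-2)/t\rfloor ,$$
which for $k=10$ is at least $54$. The clique has far too many edges.

For any graph $G=C\cup H$ with $H$ optimal for $s(n-|C|)$ and $n-|C|\ge t$, the excess over $s(n)$ is
$$\bigl(e(C)-|C|\bigr)+\bigl(\lfloor n/t\rfloor-\lfloor(n-|C|)/t\rfloor\bigr).\tag{2}$$
The first term counts surplus edges of $C$, the second counts copies of the small tree that $C$ displaces. For the excess to be below $6$ both terms must be small. We begin with the first one.

## The triangle component has cyclomatic number at least three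

The cyclomatic number of a connected graph $C$ is $e(C)-|C|+1$. A sparse attempt would be a component with one triangle, or two. The next lemma shows exactly why that cannot work.

**Lemma 1.** Let $G$ be $K_3\cup P_k$-saturated and disconnected, and suppose that all triangles of $G$ lie in one component $C$. Then $e(C)\ge|C|+2$.

*Proof.* Let $u\in C$ and $v\notin C$. The copy of $K_3\cup P_k$ in $G+uv$ uses $uv$, because $G$ has no such copy. The edge $uv$ is a bridge of $G+uv$, so it lies in the $P_k$ and not in the triangle. The triangle is therefore a triangle of $G$, so of $C$, and it avoids $u$. As $u$ was arbitrary, *the triangles of $C$ have no common vertex*. In particular there are at least two, so the cyclomatic number is at least $2$.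

Suppose it equals $2$. Delete vertices of degree at most $1$ repeatedly; this changes neither the cyclomatic number nor the cycles. What remains, the 2-core, is connected with minimum degree at least $2$, and the sum of $\deg-2$ over its vertices is $2(e-|V|)=2$. So it has either one vertex of degree $4$ or two of degree $3$, and all others have degree $2$. In the first case it consists of two cycles sharing one vertex, and that vertex lies on every cycle. In the second case it is a theta graph (two branch vertices joined by three paths) or two disjoint cycles joined by a path. In a theta graph every cycle contains both branch vertices. So in these two cases all triangles would share a vertex, which is excluded.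

There remain two disjoint cycles joined by a path. They are the only cycles, and both must be triangles, say $A$ and $B$. Choose $u\in A$ and $v\in B$ off the joining path. Then $\mathrm{dist}(u,v)\ge3$, so adding $uv$ creates no triangle. The copy of $K_3\cup P_k$ in $G+uv$ therefore has $uv$ in its $P_k$, and its triangle is $A$ or $B$. That triangle contains $u$ or $v$, so it meets the $P_k$. Contradiction. $\square$

So $e(C)-|C|\ge2$, and three triangles with no surplus beyond that would be optimal for the first term of (2). The hard part is to keep $C$ small compared with $t$, and for this we must understand saturated trees.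

## Trees measured from their center

Lengths of paths are numbers of vertices. For a vertex $v$ of $G$ let $l_G(v)$ be the maximum length of a path in $G$ starting at $v$.

Let $T$ be a tree whose longest path has length $d$; write $d=2\mu-1$ or $d=2\mu$, and fix a longest path. If $d=2\mu-1$, its middle vertex $r$ is the *center*; if $d=2\mu$, its middle edge $r_1r_2$ is the *central edge*, and $r_1,r_2$ are the *central vertices*. The *sides* are then the components of $T-r_1r_2$.

**Definition.** The *depth* of $x$ is its distance to the nearest central vertex. Parents and children are taken accordingly, and children are always noncentral. The *height* $h(x)$ is the maximum length of a path going down from $x$ (for $d$ even and $x=r_i$, inside the side of $r_i$). The *deficiency* is $\delta(x)=\mu-\mathrm{depth}(x)-h(x)$.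

Central vertices have height $\mu$. For $d$ odd, a path from $r$ with more than $\mu$ vertices would combine with an arm of the fixed longest path in another direction, which has $\mu-1$ vertices, to a path longer than $d$. For $d$ even, a longer path down from $r_1$ would combine with the half of the longest path at $r_2$. Consequently $\delta(x)\ge0$, since a path from the central vertex down through $x$ has up to $\mathrm{depth}(x)+h(x)$ vertices. If $\mu\ge2$, then for $d$ odd the center has at least two children of height $\mu-1$, and for $d$ even each $r_i$ has a child of height $\mu-1$. A child of $x$ of height $h(x)-1$ has the same deficiency as $x$; a child of height $h(x)-2$ has deficiency $\delta(x)+1$. For noncentral $x$ with parent $y$, let $L(x)$ be the maximum length of a path starting at $y$ and avoiding $x$.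

**Example.** Let $J$ be the path $1,2,3,4,5$ with an extra leaf $6$ at $3$. Then $d=5$, $\mu=3$, $r=3$. Vertex $2$ has depth $1$, height $2$ and deficiency $0$; vertex $6$ has depth $1$, height $1$, deficiency $1$. Both have $L=3$, by the path $3,4,5$.

**Lemma 2.** (i) For noncentral $x$, $L(x)=d-h(x)-\delta(x)$.
(ii) $\min_v l_T(v)=\lfloor d/2\rfloor+1$, attained at a central vertex.

*Proof.* (i) A path from the parent $y$ avoiding $x$ goes up for a while and then down. If it turns down at an ancestor of depth $i$ (without crossing a central edge), it has at most $\mathrm{depth}(x)-i$ vertices up to the turn and at most $\mu-1-i$ below it, in total at most $\mathrm{depth}(x)+\mu-1$. If $d=2\mu-1$, this is attained: go up to $r$ and down a child of height $\mu-1$ not leading to $x$. So $L(x)=\mathrm{depth}(x)+\mu-1=d-h(x)-\delta(x)$. If $d=2\mu$, going up to the central vertex ($\mathrm{depth}(x)$ vertices) and across to the other side gives $\mathrm{depth}(x)+\mu$, which is larger and maximal, and equals $d-h(x)-\delta(x)$.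

(ii) From $v$ walk to the nearest vertex of a longest path, then along its longer side: at least $\lfloor d/2\rfloor+1$ vertices. A central vertex has $l=\mu$ if $d=2\mu-1$, and $l=\mu+1$ (cross the central edge) if $d=2\mu$. $\square$

For $d=2\mu$ we sometimes regard $r_1$ as having "parent" $r_2$ and conversely. Then $L(r_1)=\mu=d-h(r_1)-\delta(r_1)$ with $\delta(r_1)=0$, so Lemma 2(i) persists.

**Lemma 3 (cycle principle).** Let $x_0x_1\dots x_s$, $s\ge2$, be a path in a tree $T$, and let $\ell_i$ be the maximum length of a path starting at $x_i$ in the component of $T-\{x_0x_1,\dots,x_{s-1}x_s\}$ containing $x_i$. A path of $T+x_0x_s$ using $x_0x_s$ meets the cycle $x_0\dots x_s$ in an arc containing $x_0x_s$. If the arc has ends $x_i,x_j$, the path has length at most $\ell_i+\ell_j$ plus the number of inner vertices of the arc, and this is attained.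

*Proof.* The cycle is the only cycle, and different $x_i$ carry disjoint trees, so a path that leaves the cycle cannot return to it. It thus consists of an arc with a tail hanging at each end, and the tails are optimal independently. $\square$

For $s=3$ the arcs containing $x_0x_3$ give the six lengths
$$\ell_0+\ell_3;\quad \ell_1+\ell_3+1,\ \ \ell_0+\ell_2+1;\quad \ell_2+\ell_3+2,\ \ \ell_0+\ell_1+2,\ \ \ell_1+\ell_2+2,\tag{3}$$
for arcs on two, three and four vertices. For $s=2$ they are $\ell_0+\ell_2$, $\ \ell_1+\ell_2+1$, $\ \ell_0+\ell_1+1$.

**Example.** In $J$, add the edge $14$. With $(x_0,x_1,x_2,x_3)=(1,2,3,4)$ we have $\ell=(1,1,2,2)$, and $\ell_2+\ell_3+2=6$: the path $5,4,1,2,3,6$. Without the leaf $6$ we would have $\ell=(1,1,1,2)$ and maximum $5$. So $P_5$ is not $\{K_3,P_6\}$-saturated. But $J$ is: it is triangle- and $P_6$-free, and the other pairs at distance at least $3$, up to symmetry, are $15$ with the path $6,3,2,1,5,4$, and $16$ with the path $5,4,3,2,1,6$. The extra branch at the center is what saturation demands; the next section shows that it demands one at every vertex of height at least $3$.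

## Forced branching in saturated trees

Let $T$ be a $\{K_3,P_k\}$-saturated tree with longest path of length $d=k-1-\varepsilon$, $\varepsilon\ge0$. Adding an edge between vertices at distance at least $3$ creates no triangle, so it creates a $P_k$. We use this for carefully chosen pairs at distance exactly $3$.

**Lemma 4.** With $T$, $d$, $\varepsilon$ as above:

(a) If $x$ is noncentral with $h=h(x)\ge3$, then $x$ has distinct children $p,q$ with $h(p)=h-1$ and $h(q)\ge h-2+\delta(x)+\varepsilon$. In particular $\delta(x)+\varepsilon\le1$.

(b) If $d=2m-1$ (so $k\in\{2m,2m+1\}$ and $\mu=m$), then $r$ has two children of height $m-1$ and a third child, of height at least $m-2$ if $k=2m$ and of height $m-1$ if $k=2m+1$.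

(c) If $d=2\mu$ with $\mu\ge3$, let $p_i$ be a child of $r_i$ of height $\mu-1$ and $b_i$ the maximum height of its other children ($0$ if none). Then $\mu+3+b_i\ge k$ for $i=1,2$. For $k=2m+1$, $d=2m$ this means $b_1,b_2\ge m-2$, and moreover some $b_i=m-1$. For $k=2m$, $d=2m-2$ it means $b_1,b_2\ge m-2$.

*Proof.*

**Part (a): compare the two ends of a path of four vertices going up.** Let $y$ be the parent of $x$, $p$ a child of $x$ of height $h-1$, $v$ a child of $p$ of height $h-2$, and $b\le h-1$ the maximum height of the other children of $x$ ($0$ if none). Add $vy$ and apply (3) with $(x_0,x_1,x_2,x_3)=(v,p,x,y)$. Here $\ell_v=h-2$, $\ell_p\le h-1$, $\ell_x=1+b$ and $\ell_y=L=L(x)$. The six lengths are, in the order of (3),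
$$L+h-2;\quad \le L+h,\ \ h+b\le 2h-1;\quad b+3+L,\ \ \le 2h-1,\ \ \le h+b+2\le 2h+1 .$$
By Lemma 2, $L+h=d-\delta(x)\le d<k$. Since $x$ is noncentral, $h\le\mu-1$, so $2h+1\le2\mu-1\le d<k$. Hence $b+3+L\ge k$. Inserting $L=k-1-\varepsilon-h-\delta(x)$ gives $b\ge h-2+\delta(x)+\varepsilon\ge1$. So $q$ exists, and $b\le h-1$ gives $\delta(x)+\varepsilon\le1$.

**Part (b): the same at the center.** Let $w_1,w_2$ be children of $r$ of height $m-1$, $v$ a child of $w_1$ of height $m-2$, and $b\le m-1$ the maximum height of the remaining children of $r$. Add $vw_2$; with $(v,w_1,r,w_2)$ we have $\ell_v=m-2$, $\ell_{w_1}\le m-1$, $\ell_r=1+b$, $\ell_{w_2}=m-1$. The lengths are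
$$2m-3;\quad \le 2m-1,\ \ m+b\le2m-1;\quad m+2+b,\ \ \le 2m-1,\ \ \le m+2+b .$$
So $m+2+b\ge k$, which is the claim.

**Part (c): the same at a central edge.** Let $v$ be a child of $p_1$ of height $\mu-2\ge1$ and add $vr_2$. With $(v,p_1,r_1,r_2)$ we have $\ell_v=\mu-2$, $\ell_{p_1}\le\mu-1$, $\ell_{r_1}=1+b_1$, $\ell_{r_2}=\mu$. The lengths are
$$2\mu-2;\quad \le2\mu,\ \ \mu+b_1\le2\mu-1;\quad \mu+3+b_1,\ \ \le2\mu-1,\ \ \le\mu+2+b_1 .$$
As $2\mu=d<k$, we get $\mu+3+b_1\ge k$, and likewise for $b_2$. For $k=2m+1$, $\mu=m$ and for $k=2m$, $\mu=m-1$ this says $b_i\ge m-2$. Now let $k=2m+1$, $d=2m$, and add $p_1p_2$. With $(p_1,r_1,r_2,p_2)$ and $\ell=(m-1,\,1+b_1,\,1+b_2,\,m-1)$ the lengths are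
$$2m-2;\quad m+1+b_1,\ \ m+1+b_2;\quad m+2+b_2,\ \ m+2+b_1,\ \ b_1+b_2+4 .$$
Since $b_i\le m-1$, the first three are at most $2m$. So one of the last three is at least $2m+1$, and each possibility forces some $b_i\ge m-1$. $\square$

## The smallest saturated tree has $t$ vertices

Lemma 4(a) is a recursion for the number of vertices below $x$. Its solution is given by
$$\varphi_1(1)=1,\quad \varphi_1(h)=3\cdot2^{h-2}-1\ (h\ge2);\qquad \varphi_0(1)=1,\ \varphi_0(2)=2,\quad \varphi_0(h)=3\cdot2^{h-3}+1\ (h\ge3).$$
The first values are $\varphi_1=1,2,5,11,23,\dots$ and $\varphi_0=1,2,4,7,13,\dots$. For $h\ge3$,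
$$\varphi_1(h)=1+2\varphi_1(h-1),\qquad \varphi_0(h)=1+\varphi_0(h-1)+\varphi_1(h-2),\qquad \varphi_1(h-2)\le\varphi_0(h-1).\tag{4}$$
The first identity is immediate. For the second, $h=3,4$ read $4=1+2+1$ and $7=1+4+2$, and for $h\ge5$ the right side is $1+(3\cdot2^{h-4}+1)+(3\cdot2^{h-4}-1)$. The inequality reads $1\le2$ for $h=3$ and $3\cdot2^{h-4}-1\le3\cdot2^{h-4}+1$ for $h\ge4$.

**Lemma 5.** Let $T$ be a $\{K_3,P_k\}$-saturated tree with $l_T(v)\ge m$ for all $v$. Then $|T|\ge t$. If moreover every noncentral vertex of height $2$ has at least two children, then $|T|\ge t+1$.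

*Proof.* By Lemma 2(ii), $\lfloor d/2\rfloor+1\ge m$, so $2m-2\le d\le k-1$ and $\varepsilon\in\{0,1,2\}$.

**Case $\varepsilon=0$: the main case.** We claim that the subtree below a noncentral vertex of height $h$ and deficiency $\delta$ has at least $\varphi_\delta(h)$ vertices if $h\ge3$ (then $\delta\in\{0,1\}$ by Lemma 4(a)), and at least $h=\varphi_0(h)=\varphi_1(h)$ vertices if $h\le2$. The latter is trivial. For $h\ge3$ use induction. If $\delta=1$, there are two children of height $h-1$, both with deficiency $1$, so we get $1+2\varphi_1(h-1)=\varphi_1(h)$. If $\delta=0$, there is a child of height $h-1$ with deficiency $0$, and another child that has height $h-1$ (deficiency $0$) or $h-2$ (deficiency $1$); by (4) we get at least $1+\varphi_0(h-1)+\varphi_1(h-2)=\varphi_0(h)$.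

If $k=2m$, then $d=2m-1$. Children of $r$ of height $m-1$ have deficiency $0$, one of height $m-2$ has deficiency $1$, so Lemma 4(b) and (4) give
$$|T|\ge1+2\varphi_0(m-1)+\varphi_1(m-2)=9\cdot2^{m-4}+2=t .$$
If $k=2m+1$, then $d=2m$, and Lemma 4(c) gives
$$|T|\ge\bigl(1+\varphi_0(m-1)+\varphi_1(m-2)\bigr)+\bigl(1+2\varphi_0(m-1)\bigr)=12\cdot2^{m-4}+4=t .$$

**Case $\varepsilon=1$: a shorter longest path forces more branching.** By Lemma 4(a) every noncentral vertex of height $h\ge3$ has two children of height $h-1$, so the subtree below a noncentral vertex of height $h$ has at least $\varphi_1(h)$ vertices. If $k=2m$, then $d=2m-2$, and by Lemma 4(c) each central vertex has two children of height at least $m-2$, hence of height $m-2$. So $|T|\ge2(1+2\varphi_1(m-2))=12\cdot2^{m-4}-2\ge t$, since $3\cdot2^{m-4}\ge4$. If $k=2m+1$, then $d=2m-1$, and $r$ has three children of height $m-1$ by Lemma 4(b). So $|T|\ge1+3\varphi_1(m-1)=18\cdot2^{m-4}-2\ge t$, since $6\cdot2^{m-4}\ge6$.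

**Case $\varepsilon=2$: impossible.** Here $d\ge2m-2$ forces $k=2m+1$ and $d=2m-2$, so $\mu=m-1$. A central vertex has a noncentral child of height $m-2\ge3$, and Lemma 4(a) would give $\varepsilon\le1$.

**The final statement.** Under the extra hypothesis the subtree below a noncentral vertex of height $2$ has at least $3$ vertices, one more than before. Each inductive step counts the subtree of a child of height $h-1$. So by the same induction every bound for a noncentral vertex of height at least $2$ improves by at least $1$, and so do the final bounds, each of which counts such subtrees. $\square$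

**Lemma 6.** A $\{K_3,P_k\}$-saturated graph on $N\ge1$ vertices with $q$ tree components has $q\le\max(1,\lfloor N/t\rfloor)$, hence at least $N-\max(1,\lfloor N/t\rfloor)$ edges.

*Proof.* The edge bound follows from (1). Let $q\ge2$, and let $T,T'$ be two tree components. An edge between them creates no triangle, so it creates a $P_k$ through it. Joining vertices with minimal $l$ shows $\min l_T+\min l_{T'}\ge k$. By Lemma 2(ii) and $P_k$-freeness, $\min l_{T'}\le\lfloor(k-1)/2\rfloor+1$. So $\min l_T\ge k-1-\lfloor(k-1)/2\rfloor=m$, for both parities. Each tree component is itself $\{K_3,P_k\}$-saturated, because the $K_3$ or $P_k$ created by an edge inside it is connected and contains that edge. So each has at least $t$ vertices by Lemma 5, and $q\le N/t$. $\square$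

Since $\max(1,\lfloor n/t\rfloor)=\lfloor n/t\rfloor$ for $n\ge t$, this proves the lower bound of Theorem 1.

## Standard trees, and the value of $s(n)$

We now want trees for which the necessary conditions of Lemma 4 are also sufficient. The class is kept somewhat larger than what Theorem 1 needs, because Theorem 2 will use a second member of it.

**Definition.** A tree with longest path of length $k-1$ (so $\mu=m$) is *standard* if

* (S1) each noncentral $x$ with $h=h(x)\ge3$ has exactly two children, one of height $h-1$, the other of height $h-1$ or $h-2$, and both of height $h-1$ if $\delta(x)=1$;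
* (S2) for $k$ even, $r$ has exactly three children, two of height $m-1$ and the third of height $m-1$ or $m-2$; for $k$ odd, each $r_i$ has exactly two children, one of height $m-1$ and the other of height $m-1$ or $m-2$, and for at least one $i$ both have height $m-1$.

Deficiency is $0$ at the center, grows by at most $1$ along an edge downward, and by (S1) does not grow from $1$; children of a vertex of height $2$ have height $1$ and the same deficiency. So $\delta\in\{0,1\}$ everywhere. Also, for noncentral $x$ with $h(x)\ge3$ and either child of $x$,
$$\text{the other child has height at least } h(x)-2+\delta(x),\tag{5}$$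
and for $k$ odd this holds for $x=r_i$ too.

**Lemma 7.** Let $T$ be standard and let $u,v$ be nonadjacent.

(i) If $\mathrm{dist}(u,v)\ge3$, then $T+uv\supseteq P_k$.

(ii) If $\mathrm{dist}(u,v)=2$ with middle vertex $w$, then $T+uv\supseteq P_k$ in each of these cases:

* (α) $u$ is a child of $w$; $v$ is the parent of $w$, or $k$ is odd and $w,v$ are the two central vertices; $\delta(w)=0$; and $w$ has a child other than $u$ of height $h(w)-1$;
* (β) $u,v$ are children of $w$, and either $w$ is noncentral with $\delta(w)=0$ and $h(w)\ge3$, or $k$ is odd and $w$ is central, or $k$ is even, $w=r$ and all three children of $r$ have height $m-1$.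

*Proof.* Let $u=x_0,\dots,x_s=v$ be the path in $T$. Up to exchanging $u$ and $v$, one of three situations occurs: one vertex lies above the other (where, for $k$ odd, a central vertex counts as above everything on the other side); or both lie below a common vertex through different children; or $k$ is odd and $u,v$ are noncentral on different sides. In each we exhibit one path and count it. Recall that $L(x)=k-1-h(x)-\delta(x)$.

**Situation 1: $v$ is an ancestor of $u$, or $k$ is odd, $v$ is central and $u$ lies on the other side.** Put $g=x_{s-1}$, with $h=h(g)\ge s$ and $\delta=\delta(g)$ (if $g$ is central, its "parent" is $v$). Let $b$ be the maximum height of a child of $g$ off the path, $0$ if none. Take a path coming up the branch of height $b$ to $g$, then down $x_{s-2},\dots,x_0=u$, across to $v$, and along a path of length $L(g)$ from $v$ avoiding $g$. It has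
$$b+s+L(g)=b+s+k-1-h-\delta$$
vertices. If $s\ge3$, then $h\ge3$ and $b\ge h-2+\delta$ by (5), so there are at least $k-3+s\ge k$. If $s=2$ and (α) holds, then $b\ge h-1$ and $\delta=0$, so there are at least $k$.

**Situation 2: $u,v$ are proper descendants of $\tau=x_p$, $0<p<s$, through children $g=x_{p-1}$ and $g'=x_{p+1}$.** Let $h=h(\tau)$, $\delta=\delta(\tau)$, and let $L'$ be the maximum length of a path starting at $\tau$ and avoiding $g,g'$. If $\tau$ is noncentral, $L'\ge1+L(\tau)=k-h-\delta$. If $k$ is odd and $\tau$ is central, crossing the central edge gives $L'\ge1+m=k-m$. If $k$ is even and $\tau=r$, then $L'$ is $1$ plus the height of the third child, so $L'\ge m-1$.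

*Subcase $s=2$, case (β), $\tau=w$.* Come along the $L'$-path to $\tau$, then go to $u$, to $v$, and down from $v$: $L'+1+h(v)$ vertices. In each alternative of (β), one of $u,v$ has height $h(w)-1$; call it $v$. Also $L'\ge k-h(w)$ (in the last alternative $L'=m=k-m$). So there are at least $k$ vertices.

*Subcase $v=g'$, $p\ge2$* (then $h\ge p+1\ge3$). Go along the $L'$-path to $\tau$, then $x_{p-1},\dots,x_0=u$, then $g'$ and down: $L'+p+h(g')$ vertices. If $\tau$ is noncentral with $\delta=0$, this is at least $(k-h)+2+(h-2)=k$; with $\delta=1$ it is at least $(k-h-1)+2+(h-1)=k$. For $k$ odd and $\tau$ central it is at least $(k-m)+2+(m-2)=k$. For $k$ even and $\tau=r$: if $h(g')=m-1$ it is at least $(m-1)+2+(m-1)=k$; if $h(g')=m-2$, the other two children have height $m-1$, so $L'=m$ and we get at least $m+2+(m-2)=k$. The subcase $u=g$, $s-p\ge2$ is symmetric.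

*Subcase $p\ge2$ and $s-p\ge2$* (then $h\ge3$, $s\ge4$). By (S1) and (S2) at least one of $g,g'$ has height $h-1$; by symmetry let it be $g'$. Go along the $L'$-path to $\tau$, then $x_{p-1},\dots,x_0$, across to $x_s$, up $x_{s-1},\dots,x_{p+1}=g'$, and into a highest branch at $g'$ off the path, of height $b'$: $L'+s+b'$ vertices. We have $b'\ge h-3$, by (S1) if $h(g')\ge3$ and trivially if $h(g')=2$. So the count is at least $(k-h-1)+4+(h-3)=k$ for noncentral $\tau$, at least $(k-m)+4+(m-3)>k$ for $k$ odd and $\tau$ central, and at least $(m-1)+4+(m-3)=k$ for $k$ even and $\tau=r$.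

**Situation 3: $k$ odd, $u,v$ noncentral on different sides.** Say $u$ is on the side of $r_1$. Let $b_i$ be the height of the child of $r_i$ off the path. Start in the off-path branch at $r_1$, go through $r_1$ down to $u$, across to $v$, up to $r_2$, and into the off-path branch at $r_2$: $s+1+b_1+b_2$ vertices. Here $s\ge3$ and $b_i\ge m-2$. If $s\ge4$, this is at least $5+2(m-2)=2m+1$. If $s=3$, then $u,v$ are children of $r_1,r_2$, and by (S2) some $b_i=m-1$, so it is at least $4+(2m-3)=2m+1$. $\square$

**The trees $T_k$.** Let $\Delta_1=\Phi_1=K_1$ and $\Delta_2=\Phi_2=K_2$, rooted. For $h\ge3$, $\Delta_h$ is a root joined to the roots of two copies of $\Delta_{h-1}$, and $\Phi_h$ is a root joined to the roots of $\Phi_{h-1}$ and $\Delta_{h-2}$. By (4), $|\Delta_h|=\varphi_1(h)$ and $|\Phi_h|=\varphi_0(h)$, and both have height $h$. For instance, $\Delta_3$ is a path on five vertices rooted in the middle, and $\Phi_3$ is a path on four vertices rooted at an inner vertex.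

For $k$ even, $T_k$ is a vertex $r$ joined to the roots of $\Phi_{m-1},\Phi_{m-1},\Delta_{m-2}$. For $k$ odd, $T_k$ is an edge $r_1r_2$ with $r_1$ joined to the roots of $\Phi_{m-1},\Delta_{m-2}$ and $r_2$ joined to the roots of two copies of $\Phi_{m-1}$. The longest path has length $k-1$. In these trees the vertices of the $\Delta$-parts have deficiency $1$, and roots of $\Phi$-parts of height at least $3$ have deficiency $0$. So (S1) and (S2) hold, $T_k$ is standard, and the computation in Lemma 5 gives $|T_k|=t$. For $k=10$ this is a center with subtrees $\Phi_4,\Phi_4,\Delta_3$: $1+7+7+5=20$ vertices.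

To reach every $n$, and not only multiples of $t$, we enlarge graphs one leaf at a time.

**Lemma 8 (twin leaves).** Let $H$ be $\{K_3,P_k\}$-saturated, $x$ a leaf of $H$ with neighbor $w$, and let $H'$ arise by adding a new leaf $x'$ at $w$. Then $H'$ is $\{K_3,P_k\}$-saturated.

*Proof.* A path through both $x$ and $x'$ is $xwx'$, and $H'-x\cong H$, so $H'$ is $\{K_3,P_k\}$-free. Adding $xx'$ creates a triangle. For any other nonedge $x'y$ use $H'-x\cong H$; for nonedges avoiding $x'$ use $H\subset H'$. $\square$

*Proof of Theorem 1.* The lower bound is Lemma 6. For the upper bound take $\lfloor n/t\rfloor$ disjoint copies of $T_k$. Inside a copy, joining vertices at distance $2$ creates a triangle, and at distance at least $3$ a $P_k$ by Lemma 7(i). Each vertex has $l\ge\lfloor(k-1)/2\rfloor+1=\lceil k/2\rceil$ in its copy by Lemma 2(ii), so an edge between copies creates a path with at least $2\lceil k/2\rceil\ge k$ vertices. Copies of $T_k$ contain no $K_3$ and no $P_k$. So this graph is saturated. Add $n-t\lfloor n/t\rfloor$ twin leaves by Lemma 8. The result, called $H_n$, has $n$ vertices and is a forest with $\lfloor n/t\rfloor$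 components, so it has $n-\lfloor n/t\rfloor$ edges. $\square$

Each component of $H_n$ is a tree with longest path $k-1$, so
$$l_{H_n}(v)\ge\lceil k/2\rceil\quad\text{for all }v\in V(H_n).\tag{6}$$

## Why $T_k$ cannot serve as a hub, and a fatter tree that can

We want a component $C$ with three disjoint triangles and $e(C)=|C|+2$. A natural way is to take a tree and choose three *hubs* $y$. At each hub we hang a *pendant pair*: two new vertices $y^1,y^2$ forming a triangle with $y$. Consider what saturation then asks for.

Since $C$ must be $K_3\cup P_k$-free, every $P_k$ meets every triangle. A path with more than three vertices that meets a triangle $yy^1y^2$ contains $y$. So every $P_k$ of $C$ runs through all three hubs. Now add an edge $uv$ between two vertices with a common neighbor $w$. If none of $u,w,v$ is a hub, the new triangle $uvw$ might coexist with an old $P_k$. But if one of them is a hub, then $C-\{u,v,w\}$ has no $P_k$, and the new triangle is worthless. In that case $uv$ has to create a new $P_k$ that misses one of the old triangles. So near hubs we need a $P_k$ for pairs at distance $2$ as well, where $\{K_3,P_k\}$-saturation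 was content with a triangle.

Suppose we try to get these paths from the cheapest tree $T_k$ with a central vertex as hub. This stops at one specific pair. For $k$ even take the two children $w_1,w_2$ of $r$ of height $m-1$. Lemma 3 with $(w_1,r,w_2)$ has $\ell=(m-1,\,m-1,\,m-1)$, because the third child of $r$ has height only $m-2$. The lengths are $2m-2$, $2m-1$, $2m-1$, all below $k=2m$. For $k$ odd take the child $u$ of $r_1$ of height $m-1$ and the vertex $r_2$. With $(u,r_1,r_2)$ we have $\ell=(m-1,\,m-1,\,m)$, and the lengths are $2m-1$, $2m$, $2m-1$, all below $k=2m+1$. The triple contains both central vertices, so it does not matter which one is the hub. In both cases one vertex is missing, and it is missing because a second or third branch is shorter by one.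

Lemma 7(ii) says what to do: near hubs, let deficiency be $0$ and let at least two children have full height. Further away, the cheap trees $\Phi_h$ may be used. The second idea is to save vertices by letting two such trees overlap in a whole branch.

**The tree $Y$.** For $h\ge3$ let $\Psi_h$ be a root joined to the roots of two copies of $\Phi_{h-1}$; it has height $h$ and $1+2\varphi_0(h-1)$ vertices. Let $\Omega$ be a root $z$ joined to the roots of two copies of $\Psi_{m-2}$; it has height $m-1$. Define $Y$ as follows.

* For $k=2m$: a center $a$ with three children $a',a'',z$, where $a',a''$ are roots of copies of $\Psi_{m-1}$ and $z$ is the root of $\Omega$.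
* For $k=2m+1$: a central edge $aa'$, where $a'$ is the root of $\Psi_m$, and $a$ has the children $a''$ (root of $\Psi_{m-1}$) and $z$ (root of $\Omega$).

The longest path of $Y$ has length $k-1$, and $Y$ is standard. In fact the roots of all $\Psi$-, $\Omega$- and $\Phi$-parts of height at least $3$ have deficiency $0$, and (S1) holds inside the $\Phi$-parts as in $T_k$. For $k$ even all three children of $a$ have height $m-1$; for $k$ odd $a$ and $a'$ both have two children of height $m-1$. Moreover:

$$\begin{gathered}\text{each } w\in\{a,a',a'',z\}\cup\{\text{children of }z\}\text{ has }\delta(w)=0\\ \text{and at least two children of height } h(w)-1.\end{gathered}\tag{7}$$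

In particular all neighbors of $a$ and of $z$ have deficiency $0$.

**The component $C$.** Let $Y^\circ=Y-V(\Omega)$. Take two disjoint copies $Y_1^\circ,Y_2^\circ$ of $Y^\circ$, with vertices $a_i,a_i',a_i''$, and *one* copy of $\Omega$, and add the edges $a_1z$ and $a_2z$. So $Y_i:=Y_i^\circ\cup\Omega$ with the edge $a_iz$ is a copy of $Y$, and $Y_1,Y_2$ share $\Omega$. Add pendant pairs at $a_1,a_2,z$. Call the triangles $A_1,A_2,Z$ and the resulting graph $C$.

$C$ is connected, and its only cycles are the three triangles. A tree with three pendant pairs has $6$ more vertices and $9$ more edges than the tree, so $e(C)=|C|+2$. Further,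
$$|\Omega|=3+4\varphi_0(m-3)=\omega,\qquad |Y^\circ|=\begin{cases}3+4\varphi_0(m-2)=6\cdot2^{m-4}+7,&k=2m\\ 3+2\varphi_0(m-1)+2\varphi_0(m-2)=9\cdot2^{m-4}+7,&k=2m+1.\end{cases}$$
(For $m=5$ we have $\varphi_0(2)=2$, which is why $\omega=11$ is exceptional.) So $|C|=2|Y^\circ|+\omega+6=c$. For $k=10$: $|\Omega|=11$, $|Y^\circ|=19$, and $C$ has $55$ vertices and $57$ edges.

## Proof of Theorem 2

Let $n\ge c+t$ and $G=C\cup H_{n-c}$, a disjoint union. By Theorem 1,
$$e(G)=c+2+(n-c)-\lfloor(n-c)/t\rfloor=s(n)+2+\lfloor n/t\rfloor-\lfloor(n-c)/t\rfloor .$$
So Theorem 2 follows once $G$ is shown to be $K_3\cup P_k$-saturated. Let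
$$X_i=Y_i\cup A_i\cup Z,\qquad X_i^\circ=Y_i^\circ\cup A_i .$$
A *branch* at a vertex is a component left after deleting it, named by the neighbor through which it is entered.

**Step 1: $G$ is $K_3\cup P_k$-free.** The purpose is to show that deleting any one of the three triangles destroys all $P_k$'s.

First, $X_i$ is $P_k$-free. Let $P$ be a path of $X_i$ with more than $3$ vertices that meets a pendant pair $\{y^1,y^2\}$. Since $y$ separates the pair from the rest, $P$ contains $y$, and the pair cannot occur on both sides of $y$, as then $P$ would be $y^1yy^2$. So $P$ meets the pair in an end segment of at most $2$ vertices attached at $y$, and the rest of $P$ beyond $y$ lies in a single branch at $y$. If $y=a_i$, there are three branches, at $a_i',a_i'',z$, each containing a path of $Y_i$ of length at least $m-1\ge4$ starting next to $y$, and $P$ uses at most one of them. If $y=z$, there are two branches at the children of $z$, each containing a path of $Y_i$ of length $m-2\ge3$ starting at the child, and $P$ uses at most one of them. So the end segment can be replaced by a path of $Y_i$ with at least $3$ vertices in an unused branch.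 The new path is longer and avoids this pair. Do this for both pairs in turn: the result is a path in $Y_i$ that is at least as long as $P$. So $P$ has at most $k-1$ vertices.

Now $C-A_{3-i}$ consists of $X_i$ and subtrees of $Y_{3-i}$, and $C-Z$ consists of $X_1^\circ\subset X_1$, $X_2^\circ\subset X_2$ and subtrees of $\Omega$. All these are $P_k$-free, and $H_{n-c}$ contains neither $K_3$ nor $P_k$. So each triangle of $G$ is one of $A_1,A_2,Z$, and deleting its vertices leaves no $P_k$.

**Step 2: many $P_k$'s in $C$.** The purpose is to have a $P_k$ that survives the loss of any small connected piece away from the hubs. Starting at $a_i$ and going into $Y_i^\circ$, there are paths of length $m$ through either of $a_i',a_i''$ if $k$ is even, and of length $m+1$ via $a_i'$ and $m$ via $a_i''$ if $k$ is odd. Run a path through $Y_1^\circ,a_1,z,a_2,Y_2^\circ$. Even if one of the four branches $a_1',a_1'',a_2',a_2''$ is forbidden, it can be chosen with $m+1+m=2m+1\ge k$ vertices if $k$ is even, and with at least $(m+1)+1+m=2m+2\ge k$ vertices if $k$ is odd. It uses $z$ but no other vertex of $\Omega$ and no pendant pair. The components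 of $C-\{a_1,z,a_2\}$ are the four branches $a_i',a_i''$, the components of $\Omega-z$, and the pendant pairs. So *deleting from $C$ any set contained in one component of $C-\{a_1,z,a_2\}$ leaves a $P_k$*.

**Step 3: nonedges $uv$ with both ends in $X_i$.** This is the main step. Write $a,a',a''$ for $a_i,a_i',a_i''$. Since $C$ has no $4$-cycle, $u$ and $v$ have at most one common neighbor. A common neighbor lies in $X_i$, because the only outside neighbor of vertices of $X_i$ is $a_{3-i}$, and that has only one neighbor, $z$, in $X_i$.

*Step 3.1: $u,v$ have a common neighbor $w$, and none of $u,v,w$ is in $\{a,z\}$.* The set $\{u,v,w\}$ is connected and avoids $a_1,z,a_2$. By Step 2, $C-\{u,v,w\}\supseteq P_k$. With the triangle $uvw$ this is a $K_3\cup P_k$ in $C+uv$.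

*Step 3.2: all other cases.* We claim that $X_i+uv\supseteq P_k$. Since $A_{3-i}$ is disjoint from $X_i$, this gives a $K_3\cup P_k$.

*First, let $u,v\in Y_i$ at distance at least $3$.* Use Lemma 7(i).

*Second, let $u,v\in Y_i$ at distance $2$.* The middle vertex $w$ is in $Y_i$, and $\{u,w,v\}$ meets $\{a,z\}$. Suppose first that $u$ is a child of $w$ and $v$ is the parent of $w$, or $w,v$ are the two central vertices (possibly after exchanging names). Then $u\ne a$, as $a$ is central. If $v=a$, then $w\in\{a',a'',z\}$. If $v=z$, then $w$ is a child of $z$. If $w=z$, then $w$ is in the list anyway. If $w=a$ or $u=z$, then $w=a$, so $k$ is odd and $v=a'$. In every case $w\in\{a,a',a'',z\}\cup\{\text{children of }z\}$. By (7), $\delta(w)=0$ and some child of $w$ other than $u$ has height $h(w)-1$, so Lemma 7(ii)(α) applies. Suppose next that $u,v$ are both children of $w$. If $u$ or $v$ is $z$ then $w=a$; so in any case $w\in\{a,z\}$. Lemma 7(ii)(β) applies: for $w=z$ because $\delta(z)=0$ and $h(z)=m-1\ge3$; for $w=a$ because $a$ is central, with all three children of height $m-1$ if $k$ is even.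

*Third, let $u=y^j$ with $y\in\{a,z\}$, and $v\in Y_i\setminus\{y\}$.* If $yv$ is not an edge, then by the first two cases $Y_i+yv$ has a $P_k$, and it uses $yv$, as $Y_i$ is $P_k$-free. Replace $yv$ by $y\,y^j\,v$ to get a path with $k+1$ vertices in $X_i+uv$. If $yv$ is an edge, it lies on a path of $Y_i$ with $k-1$ vertices. This is clear if $yv$ is the central edge. Otherwise $yv$ joins a noncentral vertex $x$ to its parent, $\delta(x)=0$ by (7), and $h(x)+L(x)=k-1$ by Lemma 2(i). Replace $yv$ by $y\,y^j\,v$ to get a $P_k$.

*Fourth, let $u=a^j$, $v=z^l$.* Since $\delta(z)=0$, the edge $az$ lies on a path of $Y_i$ with $k-1$ vertices. Replace $az$ by $a\,a^j\,z^l\,z$ to get a path with $k+1$ vertices.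

The two vertices of a pendant pair are adjacent, so these cases, up to exchanging $u$ and $v$, cover all nonedges in $X_i$.

**Step 4: nonedges $uv$ with $u\in X_1^\circ$, $v\in X_2^\circ$.** The purpose is to find a $P_k$ that misses $Z$. We claim
$$l_{X_i^\circ}(x)\ge\lceil k/2\rceil\quad\text{for all }x\in X_i^\circ.\tag{8}$$
Let $k$ be even. From $a_i$ there is a path of length $m$. From $x$ in the branch $a_i'$ or $a_i''$ go up to $a_i$ and down the other branch: at least $m+1$. From $a_i^j$ go to $a_i$ and down: $m+1$. Let $k$ be odd. From $a_i$ go via $a_i'$: $m+1$. From $x$ in the branch $a_i''$ go up to $a_i$ and down $a_i'$: at least $m+2$. From $x$ in the branch $a_i'$ go up to $a_i'$, then to $a_i$, then down $a_i''$: at least $1+1+(m-1)=m+1$. From $a_i^j$: $m+2$. This proves (8). So $C-Z+uv$ contains a path through $uv$ with at least $2\lceil k/2\rceil\ge k$ vertices, disjoint from the triangle $Z$.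

As vertex sets, $V(C)=X_1^\circ\cup X_2^\circ\cup\Omega\cup\{z^1,z^2\}$ and $X_i=X_i^\circ\cup\Omega\cup\{z^1,z^2\}$, so Steps 3 and 4 cover all nonedges of $C$.

**Step 5: nonedges $uv$ inside $H_{n-c}$.** $H_{n-c}$ is $\{K_3,P_k\}$-saturated, so $H_{n-c}+uv$ contains a $K_3$ or a $P_k$. $C$ contains a triangle and, by Step 2, a $P_k$. So $G+uv\supseteq K_3\cup P_k$.

**Step 6: nonedges between $u\in C$ and $v\in H_{n-c}$.** The purpose is to find, for each $u$, a triangle and a long path from $u$ that misses it. If $u\in X_i^\circ$, use the triangle $Z$ and (8). If $u\in\Omega\cup\{z^1,z^2\}$, use the triangle $A_2$: in $X_1$ go from $u$ to $z$, to $a_1$, and down the branch $a_1'$, which gives at least $2+(m-1)=m+1\ge\lceil k/2\rceil$ vertices. Together with (6), the edge $uv$ creates a path with at least $2\lceil k/2\rceil\ge k$ vertices disjoint from the chosen triangle.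

So $G$ is $K_3\cup P_k$-saturated and $S(n)\le e(G)$. With the arithmetic of the first section, Theorem 2 is proved. In particular $S(n)\le s(n)+5$ for all $k\ge10$ and $n\ge c+t$, which proves the main theorem. $\blacksquare$

## The lower bound $S(n)\ge s(n)+2$

For Theorem 3, Lemma 1 does the counting once we know that an optimal graph has the shape $C\cup H$ with $H$ a $\{K_3,P_k\}$-saturated graph. The one danger is an optimal graph without any $P_k$. Such a graph turns out to be $P_k$-saturated, and the next lemma shows that it has too many edges.

**Lemma 9.** A $P_k$-saturated graph on $n\ge t+1$ vertices has at least $n-n/(t+1)$ edges.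

*Proof.* Let $q$ be the number of tree components; by (1) there are at least $n-q$ edges, so we may assume $q\ge2$. Each tree component $T$ is $P_k$-saturated, hence $\{K_3,P_k\}$-saturated, and $l_T\ge m$ everywhere by the argument of Lemma 6. We check the extra hypothesis of Lemma 5. Suppose some noncentral vertex $w$ of height $2$ in $T$ has only one child $u$, and let $v$ be its parent. Then $u$ is a leaf, $w$ has degree $2$, and $T+uv$ contains a $P_k$ using $uv$.

If this path uses $uw$, it contains $w,u,v$ consecutively. The only other neighbor of $w$ is $v$, so $w$ is an end of the path. Replacing $w,u,v$ by $u,w,v$ gives a $P_k$ in $T$. If the path does not use $uw$, then $u$ is an end of it with neighbor $v$. Were $w$ on the path, its only path neighbor would be $v$, and the path would be $w,v,u$, which is too short. So $w$ is not on it, and replacing $u$ by $w$ gives a $P_k$ in $T$. Both are contradictions. By Lemma 5, $|T|\ge t+1$, so $q\le n/(t+1)$. $\square$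

*Proof of Theorem 3.* Let $n$ be large; $n>6t(t+1)$ suffices. Let $G$ be $K_3\cup P_k$-saturated on $n$ vertices with $e(G)=S(n)$. By Theorems 1 and 2 (note $c+t<4t<n$), $e(G)\le n-\lfloor n/t\rfloor+5<n-1$. So $G$ is disconnected.

**Step 1: $G$ contains a triangle.** Add an edge between two components. It lies in no triangle, so the triangle of the resulting copy of $K_3\cup P_k$ is in $G$.

**Step 2: $G$ contains a $P_k$.** Otherwise, for each nonedge $e$, the $P_k$ in the copy of $K_3\cup P_k$ in $G+e$ uses $e$, so $G$ is $P_k$-saturated. By Lemma 9,
$$e(G)\ge n-\frac n{t+1}>n-\lfloor n/t\rfloor+5=s(n)+5,$$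
because $\lfloor n/t\rfloor-\frac n{t+1}>\frac nt-1-\frac n{t+1}=\frac n{t(t+1)}-1>5$. This contradicts $e(G)\le s(n)+5$.

**Step 3: the shape of $G$.** As $G$ is $K_3\cup P_k$-free, every triangle meets every $P_k$. Both exist, so all triangles and all $P_k$'s lie in one component $C$. Put $c'=|C|\ge k$, $H=G-V(C)\ne\emptyset$ and $N=n-c'$. Then $H$ is $\{K_3,P_k\}$-free. For a nonedge $e$ of $H$, the copy of $K_3\cup P_k$ in $G+e$ uses $e$ in its triangle or in its path, and that part is connected and contains $e$, so it lies in $H+e$. Hence $H$ is $\{K_3,P_k\}$-saturated.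

**Step 4: counting.** Lemma 1 gives $e(C)\ge c'+2$. If $N<t$, Lemma 6 gives $e(G)\ge c'+2+N-1=n+1$, contradicting $e(G)<n-1$. So $N\ge t$, and Lemma 6 gives
$$e(G)\ge c'+2+N-\lfloor N/t\rfloor=n+2-\lfloor(n-c')/t\rfloor\ge n+2-\lfloor(n-k)/t\rfloor .$$
By Theorem 1 the right side equals $s(n)+2+\lfloor n/t\rfloor-\lfloor(n-k)/t\rfloor$. $\blacksquare$
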